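# A Model of $\mathfrak q_0<\min\{\mathfrak q,\mathfrak b\}$

## Sizes at which sets of reals stop being $Q$-sets

**Theorem 1.** Let $\mu<\kappa$ be regular uncountable cardinals with $\kappa^{<\kappa}=\kappa$ and $\mu\le 2^{\omega}$. There is a ccc poset forcing
$$\mathfrak q_0=\mu\quad\text{and}\quad \mathfrak b=\mathfrak q=\mathrm{add}(\mathcal N)=\mathfrak c=\kappa .$$

**Corollary 2.** The strict inequality $\mathfrak q_0<\min\{\mathfrak q,\mathfrak b\}$ is consistent with ZFC. Over a ground model of GCH, $\mu=\omega_1$ and $\kappa=\omega_2$ give a model of $\mathfrak q_0=\omega_1<\omega_2=\mathfrak q=\mathfrak b=\mathfrak c$. For arbitrary regular uncountable $\mu<\kappa$, the hypotheses of Theorem 1 hold after adding $\mu$ Cohen reals to a model of GCH.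

Let us say what the symbols mean. Throughout, $\mathfrak c=2^\omega$. A set $X\subseteq\mathbb R$ is a *$Q$-set* if every subset $A\subseteq X$ is of type $F_\sigma$ in $X$, that is, $A=X\cap F$ for some $F_\sigma$ set $F$. Taking complements inside $X$, it is the same to ask that every subset be of type $G_\delta$ in $X$. Two cardinals measure where this property ends:
$$\mathfrak q_0=\min\{|X|: X\subseteq\mathbb R \text{ is not a } Q\text{-set}\},\qquad \mathfrak q=\min\{\lambda:\text{no } X\subseteq\mathbb R \text{ with } |X|=\lambda \text{ is a } Q\text{-set}\}.$$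
So $\mathfrak q_0$ is the first size at which *some* set fails, and $\mathfrak q$ is the first size at which *all* sets fail.

The third cardinal is $\mathfrak b=\mathrm{non}(\mathcal K_\sigma)$, the least size of a subset of $\omega^\omega$ not contained in a $\sigma$-compact set. Equivalently, it is the least size of a subset of $\omega^\omega$ that is unbounded in the order $\le^*$ of eventual domination. Indeed, a compact set lies below one function pointwise and countably many functions have a common $\le^*$-bound, so $\sigma$-compact sets are $\le^*$-bounded. Conversely, $\{f:f\le^*g\}$ is the union of the countably many compact sets $\{f: s\subseteq f,\ f(n)\le g(n)\text{ for }n\ge|s|\}$, $s\in\omega^{<\omega}$. Finally $\mathcal N$ is the null ideal and $\mathrm{add}(\mathcal N)$ is the least number of null sets whose union is not null. The statement about $\mathrm{add}(\mathcal N)$ is an extra.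

It is known that $\mathfrak q_0\le\min\{\mathfrak q,\mathfrak b\}$. Whether the inequality can be strict is a question from Taras Banakh, "$\sigma$-Continuous functions and related cardinal characteristics of the continuum", arXiv:1904.00305 (2019). In the model of Theorem 1, for every size $\lambda$ with $\mu\le\lambda<\kappa$ there is a $Q$-set of size $\lambda$, and at size $\mu$ there is also a set that is not a $Q$-set. At the same time $\mathfrak b$ is as large as possible.

**Deriving Corollary 2 from Theorem 1.** Only the hypotheses need checking. Under GCH, $\omega_2^{<\omega_2}=\omega_2^{\omega_1}=2^{\omega_1}=\omega_2$, and $\omega_1\le2^\omega$ always. For general regular uncountable $\mu<\kappa$, start with GCH. A function from $\lambda<\kappa$ to $\kappa$ is bounded because $\kappa$ is regular, so $\kappa^\lambda\le\kappa\cdot\sup_{\theta<\kappa}2^{\max(|\theta|,\lambda,\omega)}\le\kappa$. Now add $\mu$ Cohen reals. The poset is ccc of size $\mu$, so cardinals and cofinalities are preserved. A nice name for a function $\lambda\to\kappa$ consists, for each $\xi<\lambda$, of a countable maximal antichain and a map from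 it to $\kappa$; there are at most $\mu^\omega\cdot\kappa^\omega=\kappa$ choices for each $\xi$, hence at most $\kappa^\lambda=\kappa$ names. So $\kappa^{<\kappa}=\kappa$ in the extension, and $\mu\le2^\omega$ there.

## Countable sets, sets of size $\mathfrak c$, and CH

Every subset of a countable set is countable, hence $F_\sigma$. So countable sets are $Q$-sets and $\mathfrak q_0\ge\omega_1$.

Suppose $X$ is a $Q$-set of infinite size $\lambda$. Choose for each $A\subseteq X$ an $F_\sigma$ set $F_A$ with $A=X\cap F_A$. The map $A\mapsto F_A$ is injective and there are only $\mathfrak c$ many $F_\sigma$ sets, so $2^\lambda\le\mathfrak c$. In particular no set of size $\mathfrak c$ is a $Q$-set, so $\mathfrak q\le\mathfrak c$. Since sets of size $\mathfrak q$ exist and none is a $Q$-set, $\mathfrak q_0\le\mathfrak q$. Under CH everything in sight equals $\omega_1$. So a model of strict inequality has $\mathfrak c\ge\omega_2$, and to get $\mathfrak q\ge\omega_2$ it must contain a $Q$-set of size $\omega_1$, which costs $2^{\omega_1}=\mathfrak c$.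

Being a $Q$-set depends only on the subspace topology of $X$. We identify $2^\omega$ with the Cantor set in $\mathbb R$ and mostly work in $2^\omega$.

## Cohen reals and a swap of two coordinates

This section produces, in the simplest setting, a set that is not a $Q$-set. First we fix the tools. $V$ is the ground model, and smaller conditions are stronger. $\mathrm{Fn}(Z,2)$ is the set of finite partial functions from $Z$ to $2$ ordered by $\supseteq$. "Real" means an element of $2^\omega$ or $\omega^\omega$.

**Definition (nice names).** Let $P$ be a poset. A *nice $P$-name for a real* is $\tau=\langle(a_n,h_n):n<\omega\rangle$ with $a_n\subseteq P$ a maximal antichain and $h_n:a_n\to\omega$. Its value is given by $\tau[G](n)=h_n(r)$ for the unique $r\in a_n\cap G$. It is a nice name for an element of $2^\omega$ if all $h_n$ map into $2$. Nice names $\langle(a_\xi,h_\xi):\xi<\lambda\rangle$, $h_\xi:a_\xi\to2$, for subsets of $\lambda$ are defined in the same way.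

Every real of $V[G]$ has a nice name. We use the following form (*mixing*). Let $\dot B$ be a name of a nonempty set of reals and let $\dot q$ be a name which some condition forces into $\dot B$. Then there is a nice name $\tau$ with $\Vdash\tau\in\dot B$ that is forced to equal $\dot q$ whenever $\dot q\in\dot B$: use a fixed name for an element of $\dot B$ where $\dot q\notin\dot B$, and then choose for each $n$ a maximal antichain deciding the value at $n$.

Borel sets are coded by reals $c$, and $B_c$ is the set coded by $c$. The statements "$c$ is a Borel code" and "$y\in B_c$" are absolute between transitive models of ZFC. We also use that $\Pi^1_1$ statements are absolute between such models, and $\Pi^1_2$ statements (Shoenfield) between transitive models with the same ordinals.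

An automorphism $\pi$ of $P$ acts on names, and $r\Vdash\varphi(\sigma)$ iff $\pi(r)\Vdash\varphi(\pi(\sigma))$. On nice names the action is $\pi(\langle(a_n,h_n)\rangle)=\langle(\pi[a_n],h_n\circ\pi^{-1})\rangle$.

**Proposition 4.** Let $\mu$ be an uncountable cardinal and let $\mathrm{Fn}(\mu\times\omega,2)$ add the Cohen reals $y_\alpha$ $(\alpha<\mu)$. Let $S\in V$, $S\subseteq\mu$, with $S$ and $\mu\setminus S$ uncountable. In the extension, $E=\{y_\alpha:\alpha\in S\}$ is not relatively Borel in $Y=\{y_\alpha:\alpha<\mu\}$. So $Y$ is not a $Q$-set.

*Proof.* Suppose $p$ forces $E=Y\cap B_\tau$ with $\tau$ a nice name for a Borel code. By ccc, only countably many coordinates $\alpha<\mu$ are mentioned by $p$ and by the conditions in $\tau$. Pick $\alpha\in S$ and $\beta\in\mu\setminus S$ not among them. The $y$'s are pairwise distinct, so $p\Vdash y_\alpha\in B_\tau$ and $p\Vdash y_\beta\notin B_\tau$. The automorphism $\pi$ that interchanges the coordinates $\alpha$ and $\beta$ fixes $p$ and $\tau$ and interchanges the names of $y_\alpha,y_\beta$. From the first statement, $p\Vdash y_\beta\in B_\tau$, a contradiction. $\square$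

(The number 3 is reserved for the fact on complete suborders below.)

For Theorem 1 we must follow the Cohen reals by a long iteration that adds dominating reals and makes some other set of reals a $Q$-set. The swap does not extend to such an iteration: a later iterand may be defined from a name that mentions $y_\alpha$ and not $y_\beta$. What can survive is a swap on a *small part* of the iteration, consisting of conditions that mention only coordinates in a small set $H'$. For this we need that forcing statements about the small part agree with those of the whole iteration. This is the following notion.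

**Definition (complete suborder).** Let $R\subseteq P$ carry the induced order. Write $R\lessdot P$ if

(i) elements of $R$ compatible in $P$ are compatible in $R$, and

(ii) predense subsets of $R$ are predense in $P$.

For example, if $I'\subseteq I$ then $\mathrm{Fn}(I'\times\omega,2)\lessdot\mathrm{Fn}(I\times\omega,2)$. For (i), the union of two compatible functions from the small poset is in the small poset. For (ii), if $D$ is predense in the small poset and $p$ is in the large one, then $p\upharpoonright(I'\times\omega)$ and some $r\in D$ have a common extension $t$ in the small poset, and $t\cup p$ is a function extending $p$ and $r$.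

**Fact 3.** Let $R\lessdot P$.

(a) If $G$ is $P$-generic, then $G\cap R$ is $R$-generic.

(b) A set $a\subseteq R$ is a maximal antichain of $R$ iff it is a maximal antichain of $P$. So a nice $R$-name is a nice $P$-name.

(c) Let $r\in R$ and let $\varphi$ be an absolute statement about $R$-names of reals. Then $r\Vdash_R\varphi$ iff $r\Vdash_P\varphi$.

*Proof.* (a) $G\cap R$ is upward closed in $R$, and it meets each predense $D\subseteq R$ of $V$ because $D$ is predense in $P$. It is directed: given $r,r'\in G\cap R$, the elements of $R$ that are below both or incompatible in $R$ with one of them form a dense subset of $R$, so $G$ contains one of them. Incompatibility in $R$ implies incompatibility in $P$ by (i), so this element is below both $r$ and $r'$.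

(b) By (i), and since $R\subseteq P$, incompatibility of elements of $R$ means the same in $R$ and $P$. If $a$ is maximal in $R$ it is predense in $R$, hence in $P$. If $a\subseteq R$ is maximal in $P$, every $r\in R$ is compatible in $P$, hence in $R$, with a member of $a$.

(c) If $r\Vdash_R\varphi$ and $r\in G$, then $\varphi$ holds in $V[G\cap R]$, hence in $V[G]$. If $r\not\Vdash_R\varphi$, some $r'\le r$ in $R$ forces $\neg\varphi$ over $R$, hence over $P$. $\square$

## Hechler, amoeba, and Borel $\sigma$-linked forcing

The easy iterands are those that raise $\mathfrak b$ and $\mathrm{add}(\mathcal N)$.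

**Definition.** A *Borel $\sigma$-linked forcing* is a Borel set $S\subseteq\omega^\omega$ with a Borel preorder with a largest element, a Borel incompatibility relation, and $S=\bigcup_{m<\omega}S_m$ where each $S_m$ is Borel and linked (any two elements of $S_m$ are compatible in $S$).

These properties are $\Pi^1_2$ or simpler, hence absolute between models with the same ordinals. A $\sigma$-linked poset is ccc. There are two examples, coded in $\omega^\omega$ in a standard way.

*Hechler forcing $\mathbb D$.* Conditions are $(s,f)\in\omega^{<\omega}\times\omega^\omega$; $(s',f')\le(s,f)$ iff $s\subseteq s'$, $f\le f'$, and $s'(n)\ge f(n)$ for $n\in|s'|\setminus|s|$. Two conditions are compatible iff, after naming them so that $s\subseteq s'$, one has $s'(n)\ge f(n)$ for $n\in|s'|\setminus|s|$ (then $(s',\max(f,f'))$ extends both); this is Borel. Conditions with the same $s$ are linked. The union $d$ of the first coordinates of the generic is in $\omega^\omega$. For $g$ in the ground model, $(s,\max(f,g))\le(s,f)$ forces $d(n)\ge g(n)$ for $n\ge|s|$. So $d$ dominates all ground model functions.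

*Amoeba forcing $\mathbb A$.* Conditions are codes of open $U\subseteq2^\omega$ with $\lambda(U)<\frac12$, ordered by $\supseteq$; the largest element is the empty set. $U,U'$ are compatible iff $\lambda(U\cup U')<\frac12$. For clopen $C$ with $\lambda(C)<\frac12$, the piece $\{U\supseteq C:\lambda(U\setminus C)<\frac12(\frac12-\lambda(C))\}$ is linked, because for $U,U'$ in it
$$\lambda(U\cup U')\le\lambda(C)+\lambda(U\setminus C)+\lambda(U'\setminus C)<\tfrac12 .$$
These countably many pieces cover $\mathbb A$: as clopen $C\subseteq U$ runs through sets with $\lambda(C)\to\lambda(U)$, $\lambda(U\setminus C)\to0$ while $\frac12(\frac12-\lambda(C))\ge\frac12(\frac12-\lambda(U))>0$.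

Let $U^*$ be the union of the generic. A clopen subset of $U^*$ is compact, so it is contained in a single condition of the generic and has measure $<\frac12$. Hence $\lambda(U^*)\le\frac12$. A null $G_\delta$ set coded in the ground model has open supersets of arbitrarily small measure, so by density $U^*$ contains it. Let $\mathbb F$ be the countable group of finitely supported elements of $2^\omega$. The translates of these null sets by $t\in\mathbb F$ are again coded in the ground model, so $\bigcap_{t\in\mathbb F}(U^*+t)$ contains every null $G_\delta$ set coded in the ground model. This intersection is $\mathbb F$-invariant of measure $\le\frac12$, so it is null by the 0–1 law. Thus one step of $\mathbb A$ makes the union of all null sets coded in the ground model null.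

## Forcing a relative $G_\delta$: promises about $X\setminus A$ only

We now want to make $A\subseteq X\subseteq2^\omega$ a $G_\delta$ subset of $X$. We add a set $W\subseteq2^{<\omega}$ by finite pieces $w$ and consider the $G_\delta$ set
$$W^*=\{z\in2^\omega:\exists^\infty n\ z\upharpoonright n\in W\}. \tag{1}$$
A condition should be a pair $(w,\bar z)$, where $\bar z=(z_i)_{i<\ell}$ is a finite list of points which are promised to receive no more initial segments in $W$. The first choice of a sensible person is to allow exactly the points of $X\setminus A$ in these promises, since all one wants is $W^*\cap X=A$. The order is: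
$$(w',\bar z')\le(w,\bar z)\iff w\subseteq w',\ \mathrm{ran}\,\bar z\subseteq\mathrm{ran}\,\bar z',\ \text{no }s\in w'\setminus w\text{ is an initial segment of some }z_i. \tag{2}$$
Whatever set of points is allowed in the promises, (2) gives a preorder with largest element $(\emptyset,\emptyset)$. Transitivity: if $(w'',\bar z'')\le(w',\bar z')\le(w,\bar z)$ and $s\in w''\setminus w$, then $s\in w'\setminus w$, or $s\in w''\setminus w'$ and $\mathrm{ran}\,\bar z\subseteq\mathrm{ran}\,\bar z'$; in both cases $s$ is not an initial segment of any $z_i$. Moreover,
$$(w,\bar z),(w',\bar z')\text{ are compatible}\iff\begin{cases}\text{no }s\in w'\setminus w\text{ is an initial segment of some }z_i,\text{ and}\\ \text{no }s\in w\setminus w'\text{ is an initial segment of some }z'_i.\end{cases} \tag{3}$$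
Necessity: if $(w'',\bar z'')$ extends both, then $w'\setminus w\subseteq w''\setminus w$, and symmetrically. Conversely $(w\cup w',\bar z^\frown\bar z')$ is then a common extension.

This choice of promises does make $A$ a relative $G_\delta$ set. It stops working at the point where we ask for complete suborders, and the reason is the dominating reals. Let $x_\xi$ $(\xi<\omega_1)$ be Cohen reals over $V$ added by $\mathrm{Fn}(\omega_1\times\omega,2)$ with generic $G_1$, and let $d$ be a Hechler real over $V[G_1]$. Let $T\in V$, $T\subseteq\omega_1$ with $T\cap\omega=\emptyset$, fix $\xi\in[\omega,\omega_1)\setminus T$, and put $X=\{x_\eta:\eta<\omega_1\}$, $A=\{x_\eta:\eta\in T\}$. Let $Q$ be the forcing with promises from $X\setminus A$, and let $R\subseteq Q$ be its part with promises from $\{x_n:n<\omega\}$. This is the part that uses the coordinates $n<\omega$ only.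

For $a\ne b$ in $2^\omega$ let $\Delta(a,b)=\min\{j:a(j)\ne b(j)\}$. The function $n\mapsto\Delta(x_\xi,x_n)$ lies in $V[G_1]$, so there is $k<\omega$ with $\Delta(x_\xi,x_n)\le d(n)+k$ for all $n$. Put
$$K=\{z\in2^\omega:\forall n\ \ z\upharpoonright(d(n)+k+1)\ne x_n\upharpoonright(d(n)+k+1)\},\qquad u_n=\{s\in2^n:[s]\cap K\neq\emptyset\}.$$
Then $K$ is closed, contains no $x_n$, and contains $x_\xi$. The set $D=\{(u_n,\emptyset):n<\omega\}$ belongs to $V[\langle x_n:n<\omega\rangle,d]$ and is predense in $R$: given $(w,\bar z)\in R$, no $z_i$ is in the closed set $K$, so for large $n$ no element of $u_n$ is an initial segment of any $z_i$, and (3) gives compatibility. But $D$ is not predense in $Q$: the condition $(\emptyset,(x_\xi))$ is incompatible with every $(u_n,\emptyset)$, since $x_\xi\upharpoonright n\in u_n$. So $R$ is not a complete suborder of $Q$.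

What went wrong is a closed set $K$, coded in the small model, which contains none of the promise points available there and yet contains a promise point of the big model. The remedy is to allow many more promises, so that such a $K$ has to be tiny. Let promises be made about *every* real of the current model outside $A$, whether in $X$ or not. A closed set $K$ coded in the small model $M$ that contains no allowed point of $M$ then satisfies $K\cap M\subseteq A\cap M$. If $M$ thinks that $|A\cap M|<2^\omega$, then by the perfect set theorem $K$ is countable in $M$. "Every $z\in K$ is one of $k_0,k_1,\dots$" is $\Pi^1_1$, so $K$ acquires no new points at all. This settles promises of length $\ell=1$.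

**Definition (the forcing $\mathbb Q_A$, $A\subseteq2^\omega$).** Conditions are $(w,\bar z)$ with $w\subseteq2^{<\omega}$ finite, $\bar z=(z_i)_{i<\ell}\in(2^\omega)^\ell$, $\ell<\omega$, and no $z_i$ in $A$; otherwise the $z_i$ are arbitrary reals of the current model. The order is (2).

The order is a Borel relation that does not depend on $A$. By (3), for each $(w,\ell)$ the conditions $(w,\bar z)$ with $\bar z$ of length $\ell$ form a linked piece, so $\mathbb Q_A$ is $\sigma$-linked. Conditions are coded by elements of $\omega^\omega$. For a small example take $A=\{a\}$ and $z\neq a$: the condition $(\{\langle0\rangle\},(z))$ promises that $\langle0\rangle\in W$ and that no further initial segment of $z$ enters $W$.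

**Lemma 5.** If $g$ is $\mathbb Q_A$-generic over $N$, $W=\bigcup\{w:(w,\bar z)\in g\}$ and $W^*$ is as in (1), then $W^*\cap N=A$.

*Proof.* Let $z\in N\setminus A$. The conditions with $z\in\mathrm{ran}\,\bar z$ are dense, since $(w,\bar z^\frown z)\le(w,\bar z)$. Let $(w,\bar z)\in g$ be one of them. If $z\upharpoonright n\in W$, it lies in $w''$ for some $(w'',\bar z'')\in g$ that extends $(w,\bar z)$; as no element of $w''\setminus w$ is an initial segment of $z$, $z\upharpoonright n\in w$. So there are finitely many such $n$.

Let $z\in A$, $k<\omega$, and let $(w,\bar z)$ be a condition. Then $z\notin\mathrm{ran}\,\bar z$, so for some $n\ge k$ we have $z\upharpoonright n\not\subset z_i$ for all $i$, and $(w\cup\{z\upharpoonright n\},\bar z)$ is an extension. By density $z\upharpoonright n\in W$ for infinitely many $n$. $\square$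

## Closed sets of tuples with a coordinate in a small set

For promises of length $\ell\ge2$ the perfect set theorem does not apply directly. If $A=\{a\}$ and $K=\{a\}\times2^\omega$, every member of $K$ has a coordinate in $A$, and $K$ is uncountable. The right conclusion is not that $K$ is countable, but that countably many elements of $A$ suffice.

**Lemma 6 (ZFC).** Let $K\subseteq(2^\omega)^\ell$ be closed, $|A|<2^\omega$, and suppose every $\bar z\in K$ has a coordinate in $A$. Then there is a countable $A'\subseteq A$ such that every $\bar z\in K$ has a coordinate in $A'$.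

*Proof.* We use induction on $\ell$. For $\ell=0$ the only possible member, the empty tuple, has no coordinates, so $K=\emptyset$. Let $\ell\ge1$. For $i<\ell$ and arbitrary $a\in2^\omega$, call $S_{i,a}=\{\bar z:z_i=a\}$ a *section*.

**Step 1: a kernel that is nowhere covered by countably many sections.** Let $K'$ be $K$ minus all basic clopen boxes $O$ such that $K\cap O$ is covered by countably many sections. There are countably many boxes, so $K'$ is closed and $K\setminus K'$ is covered by countably many sections. If $K'\cap O$ is covered by countably many sections, then so is $K\cap O$, hence $K'\cap O=\emptyset$.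

**Step 2: the kernel is empty.** Suppose not; we build $2^\omega$ points of $K'$ that differ pairwise in *all* coordinates. If a box $O$ meets $K'$ and $\bar z\in K'\cap O$, then by Step 1 $K'\cap O\not\subseteq\bigcup_{i<\ell}S_{i,z_i}$. So there is $\bar z'\in K'\cap O$ with $z'_i\ne z_i$ for all $i<\ell$. Small boxes around $\bar z$ and $\bar z'$ lie in $O$, meet $K'$, and have disjoint $i$-th projections for every $i<\ell$. Iterating, build boxes $O_s$ $(s\in2^{<\omega})$ meeting $K'$ such that $O_{s0},O_{s1}\subseteq O_s$ have diameter at most $2^{-|s|}$ and disjoint $i$-th projections for each $i$. Projections shrink along the tree, so for incompatible $s,t$ the boxes $O_s,O_t$ have disjoint $i$-th projections for each $i$. By compactness each $f\in2^\omega$ gives a point $\bar z^f\in K'\cap\bigcap_nO_{f\upharpoonright n}$, and $z^f_i\ne z^g_i$ for all $i<\ell$ whenever $f\ne g$.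

Choose $i(f)$ with $z^f_{i(f)}\in A$. The map $f\mapsto(i(f),z^f_{i(f)})$ is injective into $\ell\times A$, so $2^\omega\le\ell\cdot|A|<2^\omega$, a contradiction.

**Step 3: remove a coordinate.** By Step 2, $K\subseteq\bigcup_{(i,a)\in C}S_{i,a}$ with $C$ countable. For $(i,a)\in C$ with $a\notin A$, delete the $i$-th coordinate in $K\cap S_{i,a}$. The result is a continuous image of a compact set, so it is a closed subset of $(2^\omega)^{\ell-1}$. All its members have a coordinate in $A$, since the deleted one was not in $A$. The induction hypothesis gives a countable $A_{i,a}\subseteq A$ for it. Let $A'=\{a\in A:\exists i\ (i,a)\in C\}\cup\bigcup A_{i,a}$, the union over $(i,a)\in C$ with $a\notin A$. $\square$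

## Transfer of predense sets from a small model to a large one

**Lemma 7.** Let $M\subseteq N$ be transitive models of ZFC with the same ordinals. Let either

1. $Q_M=S^M$, $Q_N=S^N$ with $S$ Borel $\sigma$-linked coded in $M$, or
2. $Q_N=\mathbb Q_{A_N}^N$, $Q_M=\mathbb Q_{A_M}^M$, where $A_M=A_N\cap M\in M$ and $M\models|A_M|<2^\omega$.

Let $(Q_M)_m,(Q_N)_m$ be corresponding linked pieces, and let $D\in M$, $D\subseteq Q_M$. If every element of $(Q_M)_m$ is compatible in $Q_M$ with an element of $D$, then every element of $(Q_N)_m$ is compatible in $Q_N$ with an element of $D$. In particular, if $D$ is predense in $Q_M$, it is predense in $Q_N$.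

The "in particular" holds because the pieces cover. The version for a single piece will be needed to keep reals out of small models.

*Proof.* Note that $Q_M\subseteq Q_N$.

**Step 1: replace $D$ by a countable set.** In $M$ let $J$ be a maximal antichain among the elements of $Q_M$ that lie below some element of $D$. As $Q_M$ is ccc in $M$, $J$ is countable in $M$. If $q\in(Q_M)_m$, a common extension of $q$ and an element of $D$ is compatible with an element of $J$; so every element of $(Q_M)_m$ is compatible with an element of $J$. Conversely, an element of $Q_N$ compatible with $j\in J$ is compatible with any $d\in D$ above $j$. So it suffices to show that every element of $(Q_N)_m$ is compatible in $Q_N$ with an element of $J$.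

**Step 2: case 1.** "$\forall q\,(q\in S_m\to\exists j\in J\ q\not\perp j)$" is $\Pi^1_1$ with parameters in $M$, because $J$ is countable and $\perp$ is Borel. It holds in $M$, so it holds in $N$.

**Step 3: case 2.** Let the piece be $(w,\ell)$, let $J=\{(w_k,\bar z^k):k<k^*\}$ with $k^*\le\omega$, and let
$$\mathcal K=\{\bar z\in(2^\omega)^\ell:\forall k<k^*\ [\exists s\in w_k\setminus w\ \exists i\ s\subset z_i]\text{ or }[\exists s\in w\setminus w_k\ \exists i\ s\subset z^k_i]\}.$$
The second bracket does not depend on $\bar z$, and the first defines a clopen set, so $\mathcal K$ is a closed set coded in $M$. By (3), for a condition $(w,\bar z)$ with $\bar z$ of length $\ell$, $\bar z\in\mathcal K$ says exactly that $(w,\bar z)$ is incompatible with all of $J$. So in $M$ every $\bar z\in\mathcal K$ has a coordinate in $A_M$; otherwise $(w,\bar z)$ would be an element of $(Q_M)_m$ incompatible with all of $J$. By Lemma 6 in $M$ there is a countable $A'\subseteq A_M$, enumerated in $M$, such that every $\bar z\in\mathcal K$ has a coordinate in $A'$. This is $\Pi^1_1$, so it holds in $N$. If $(w,\bar z)\in(Q_N)_m$ were incompatible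 with all of $J$, then some $z_i\in A'\subseteq A_N$, contradicting $(w,\bar z)\in\mathbb Q_{A_N}$. $\square$

## The iteration and its supports

Fix $\mu<\kappa$ as in Theorem 1. We start with two families of Cohen reals: $\kappa$ many $x_\xi$, whose initial segments will become $Q$-sets, and $\mu$ many $y_\alpha$, which will form a set that is not a $Q$-set. Let
$$I=(\{0\}\times\kappa)\cup(\{1\}\times\mu),$$
and let $P_1\cong\mathrm{Fn}(I\times\omega,2)$, adding $x_\xi\in2^\omega$ $(\xi<\kappa$, coordinate $(0,\xi))$ and $y_\alpha\in2^\omega$ $(\alpha<\mu$, coordinate $(1,\alpha))$.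

**Definition ($P_\gamma$, $1\le\gamma\le\kappa$).** Conditions are finite functions $p$ with $0\in\mathrm{dom}\,p\subseteq\gamma$, $p(0)\in\mathrm{Fn}(I\times\omega,2)$, and, for $\delta\in\mathrm{dom}\,p\setminus\{0\}$, $p(\delta)$ a nice $P_\delta$-name for a real with $\Vdash_{P_\delta}p(\delta)\in\dot Q_\delta$. The order is $p\le q$ iff $\mathrm{dom}\,q\subseteq\mathrm{dom}\,p$, $p(0)\supseteq q(0)$, and $p\upharpoonright\delta\Vdash_{P_\delta}p(\delta)\le q(\delta)$ for $\delta\in\mathrm{dom}\,q\setminus\{0\}$. For $\delta\notin\mathrm{dom}\,p$, read $p(\delta)$ as the largest element.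

By mixing, every element of $\dot Q_\delta$ has a suitable nice name, so $P_{\delta+1}$ is equivalent to $P_\delta*\dot Q_\delta$. The set $\kappa\setminus\{0\}$ is partitioned into four cofinal sets of stages:

* *Hechler* stages ($\dot Q_\delta=\mathbb D$) and *amoeba* stages ($\dot Q_\delta=\mathbb A$), both called type S;
* *type I*: $\lambda_\delta<\kappa$ and a nice $P_\delta$-name $\dot A_\delta=\langle(a^\delta_\xi,h^\delta_\xi):\xi<\lambda_\delta\rangle$ for a subset of $\lambda_\delta$ are given; $\dot Q_\delta=\mathbb Q_A$ for $A=\{x_\xi:\xi\in\dot A_\delta\}$;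
* *type II*: $1\le\nu_\delta<\mu$ and nice $P_\delta$-names $\dot a^\delta_i$ $(i<\nu_\delta)$ for elements of $2^\omega$ are given; $\dot Q_\delta=\mathbb Q_A$ for $A=\{\dot a^\delta_i:i<\nu_\delta\}$.

Type I stages work for the sets of $x$'s. Type II stages make all sets of size $<\mu$ into $Q$-sets.

**Basic properties.** All iterands are $\sigma$-linked, hence ccc, and finite support iterations of ccc posets are ccc; so all $P_\gamma$ are ccc. Next, $P_\delta\lessdot P_\gamma$ for $\delta\le\gamma$. For (i), if $p\in P_\gamma$ extends $r,r'\in P_\delta$, so does $p\upharpoonright\delta$. For (ii), if $q\in P_\delta$ extends $p\upharpoonright\delta$ and $r\in P_\delta$, then $q\cup p\upharpoonright[\delta,\gamma)$ extends $p$ and $r$. Finally $|P_\gamma|\le\kappa$ by induction, since by ccc there are at most $\kappa^\omega=\kappa$ nice $P_\delta$-names for reals.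

**Bookkeeping.** For each $1\le\delta<\kappa$ there are at most $\kappa^{<\kappa}=\kappa$ pairs $(\lambda,\dot A)$ with $\lambda<\kappa$ and $\dot A$ a nice $P_\delta$-name for a subset of $\lambda$. Enumerate them, with repetitions, in type $\kappa$. Let $\{t_j:j<\kappa\}$ be the increasing enumeration of the type I stages, so $t_j\ge j$. Fix a map $e$ from $\kappa$ onto $\kappa\times\kappa$ such that $e(j)=(\delta,\zeta)$ implies $\delta\le j$. (Start with a map that takes every value $\kappa$ many times, and replace by $(0,0)$ the values that violate the requirement.) At stage $t_j$ use the $\zeta$-th pair for $P_{\max(\delta,1)}$, where $(\delta,\zeta)=e(j)$. A nice $P_{\max(\delta,1)}$-name is a nice $P_{t_j}$-name, because $\max(\delta,1)\le t_j$ and $P_{\max(\delta,1)}\lessdot P_{t_j}$. Thus every pair $(\lambda,\dot A)$ for $P_\delta$, $1\le\delta<\kappa$, is used at some type I stage $\delta'\ge\delta$. In the same way every nonempty sequence of fewer than $\mu$ nice $P_\delta$-names for elements of $2^\omega$ is used at some type II stage $\delta'\ge\delta$; there are at most $\kappa^{<\kappa}=\kappa$ such sequences for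 each $\delta$.

**Definition (support).** Let $\Omega=I\sqcup(\kappa\setminus\{0\})$. Define by recursion
$$h(p)=\{i\in I:\exists n\,(i,n)\in\mathrm{dom}\,p(0)\}\cup(\mathrm{dom}\,p\setminus\{0\})\cup\bigcup\{h(r):r\text{ occurs in }p(\delta),\ \delta\in\mathrm{dom}\,p\setminus\{0\}\},$$
and $h(\tau)=\bigcup\{h(r):r\text{ occurs in }\tau\}$ for a nice name $\tau$. For $H\subseteq\Omega$ let $P^H_\gamma=\{p\in P_\gamma:h(p)\subseteq H\}$.

By ccc and induction, $h(p)$ is countable, and $h(\tau)$ is countable for $\tau$ a nice name of a real. For example, let $p(0)$ mention only the coordinate $(0,3)$, let stage $5$ be a Hechler stage, and let $\mathrm{dom}\,p=\{0,5\}$, where $p(5)$ chooses between two Hechler conditions of $V$ according to the value $y_0(0)$, with each antichain consisting of the two conditions of $P_1$ with domain $\{((1,0),0)\}$ in their $0$-th entry. Then $h(p)=\{(0,3),(1,0),5\}$. In general $p\in P^H_\gamma$ iff $p(0)\in\mathrm{Fn}((H\cap I)\times\omega,2)$, $\mathrm{dom}\,p\setminus\{0\}\subseteq H$, and each $p(\delta)$ uses only conditions from $P^H_\delta$.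

**Definition (closed set of coordinates).** $H\subseteq\Omega$ is *closed* if $|H|<\mu$ and

* for every type I $\delta\in H$ and every $(0,\xi)\in H$ with $\xi<\lambda_\delta$: $h(r)\subseteq H$ for all $r\in a^\delta_\xi$;
* for every type II $\delta\in H$ and all $i<\nu_\delta$: $h(\dot a^\delta_i)\subseteq H$.

At a type I stage the requirement concerns only those $\xi$ with $(0,\xi)\in H$, which is how a small $H$ can handle a large $A$. For instance, if $\lambda_\delta=\omega_1$ and $\dot A_\delta$ names $\{\xi<\omega_1:y_\xi(0)=1\}$ in the obvious way, a closed $H\ni\delta$ must contain $(1,\xi)$ for those $\xi<\omega_1$ with $(0,\xi)\in H$, and this stage asks for no other $(1,\xi)$.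

Each requirement adds fewer than $\mu$ elements and a set of size $<\mu$ generates fewer than $\mu$ requirements. Since $\mu$ is regular uncountable, closing off $\omega$ times shows that every subset of $\Omega$ of size $<\mu$ is contained in a closed set. If $H$ is closed and $\alpha<\mu$, then $H\cup\{(1,\alpha)\}$ is closed, because no requirement is triggered by $(1,\alpha)$.

## Closed supports give complete suborders

**Lemma 8.** Let $H$ be closed. For all $1\le\gamma\le\kappa$:

* $(a)_\gamma$ $P^H_\gamma\lessdot P_\gamma$;
* $(b)_\gamma$ if $(0,\xi)\notin H$, then $\Vdash_{P_\gamma}x_\xi\notin V[\dot G_\gamma\cap P^H_\gamma]$.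

Statement $(a)$ is what the swap needs. Statement $(b)$ is needed to carry $(a)$ through type I stages: it tells the small model which members of $A$ it can see.

*Proof.* We use induction on $\gamma$, proving $(a)_\gamma$ and $(b)_\gamma$ together.

**Step 1: $\gamma=1$.** $(a)_1$ is the example after the definition of $\lessdot$. For $(b)_1$, $P_1$ is the product of $P^H_1$ and $\mathrm{Fn}((I\setminus H)\times\omega,2)$, so $x_\xi$ is Cohen over $V[G_1\cap P^H_1]$ and not an element of it.

**Step 2: the small and the large iterand at a stage $\delta\in H$.** Assume $(a)_\delta$, $(b)_\delta$ and $\delta\in H$. This step checks that the hypotheses of Lemma 7 hold. Let $G_\delta$ be $P_\delta$-generic, and put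
$$N=V[G_\delta],\quad G^H_\delta=G_\delta\cap P^H_\delta,\quad M=V[G^H_\delta],\quad Q_N=\dot Q_\delta[G_\delta],\quad Q_M=Q_N\cap M .$$
By $(a)_\delta$ and Fact 3, every real of $M$ has a nice $P_\delta$-name that uses only conditions in $P^H_\delta$; we call it a nice $P^H_\delta$-name.

**Claim 8.1.** $Q_M\in M$, and $Q_M,Q_N$ are as in Lemma 7. In detail: for type S, $Q_M=S^M$. Otherwise $Q_M=\mathbb Q^M_{A_M}$ with $A_M=A_N\cap M\in M$ and $M\models|A_M|<2^\omega$, where
$$A_M=\{x_\xi:(0,\xi)\in H,\ \xi<\lambda_\delta,\ \xi\in\dot A_\delta[G_\delta]\}\ \text{(type I)},\qquad A_M=\{\dot a^\delta_i[G_\delta]:i<\nu_\delta\}\ \text{(type II)}. \tag{4}$$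
Elements of $Q_M$ are compatible in $Q_M$ iff they are compatible in $Q_N$.

*Proof of Claim 8.1.* Type S is clear, by absoluteness of Borel definitions.

In type I, $A_N=\{x_\xi:\xi\in\dot A_\delta[G_\delta]\}$. We have $x_\xi\in M$ if $(0,\xi)\in H$, and $x_\xi\notin M$ if $(0,\xi)\notin H$ by $(b)_\delta$. This gives the formula for $A_N\cap M$. Since $H$ is closed, $a^\delta_\xi\subseteq P^H_\delta$ for all $\xi<\lambda_\delta$ with $(0,\xi)\in H$, so for these $\xi$ the question whether $\xi\in\dot A_\delta[G_\delta]$ is answered by $G^H_\delta$. So $A_M\in M$. In type II all $\dot a^\delta_i$ are nice $P^H_\delta$-names because $H$ is closed, so $A_N\subseteq M$ and $A_N\in M$.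

In $M$, $\mu$ is still a cardinal (it is one in $N$, by ccc), and $\mu\le2^\omega$, as witnessed by an injection in $V$. As $|H|<\mu$ and $\nu_\delta<\mu$, we get $M\models|A_M|<\mu\le2^\omega$. A pair $(w,\bar z)\in M$ avoids $A_N$ iff it avoids $A_M$, so $Q_M=\mathbb Q^M_{A_M}$.

The last statement holds in type S because incompatibility is Borel. For $\mathbb Q_A$ it holds by (3), which does not mention the model; the common extension $(w\cup w',\bar z^\frown\bar z')$ lies in $Q_M$. This proves the claim.

By (4) there is a $P^H_\delta$-name $\dot Q_M$ that gives $Q_M$ for every choice of $G_\delta$. Consequently, for a nice $P^H_\delta$-name $\sigma$,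
$$\Vdash_{P_\delta}\sigma\in\dot Q_\delta\iff\Vdash_{P^H_\delta}\sigma\in\dot Q_M. \tag{5}$$
From right to left this is because $G_\delta\cap P^H_\delta$ is generic and $Q_M\subseteq Q_N$. From left to right, if $r'\in P^H_\delta$ forces $\sigma\notin\dot Q_M$, take $G_\delta\ni r'$; then $\sigma[G_\delta]\in M\setminus Q_M$, so $\sigma[G_\delta]\notin Q_N$. Also, the order of the iterand is Borel, so by Fact 3(c) conditions of $P^H_\delta$ force "$\sigma\le\sigma'$" over $P^H_\delta$ iff they force it over $P_\delta$, for nice $P^H_\delta$-names $\sigma,\sigma'$ of elements of the iterand.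

**Claim 8.2.** For $J\subseteq P^H_{\delta+1}$ in $V$ let $J_M=\{r(\delta)[G_\delta]:r\in J,\ r\upharpoonright\delta\in G_\delta\}$. Then $J_M\in M$ and $J_M\subseteq Q_M$. If $J$ is predense in $P^H_{\delta+1}$, then $J_M$ is predense in $Q_M$.

*Proof of Claim 8.2.* For $r\in J$ we have $r\upharpoonright\delta\in P^H_\delta$, and $r(\delta)$ is a nice $P^H_\delta$-name or the largest element. So $J_M$ is computed from $G^H_\delta$, $J_M\in M$, and $J_M\subseteq Q_N\cap M=Q_M$. Now let $J$ be predense and $q\in Q_M$. Choose a nice $P^H_\delta$-name $\dot q$ for $q$ with $\Vdash_{P^H_\delta}\dot q\in\dot Q_M$; by (5), $\Vdash_{P_\delta}\dot q\in\dot Q_\delta$. For each $s\in P^H_\delta$ the condition $s\cup\{(\delta,\dot q)\}\in P^H_{\delta+1}$ has a common extension $t\in P^H_{\delta+1}$ with some $r\in J$, and $t\upharpoonright\delta\le s$. So the restrictions $t\upharpoonright\delta$ of those $t\in P^H_{\delta+1}$ that extend some $r\in J$ and satisfy $t\upharpoonright\delta\Vdash t(\delta)\le\dot q$ form a dense subset of $P^H_\delta$, and there are such $t,r$ with $t\upharpoonright\delta\in G^H_\delta$. Then $r\upharpoonright\delta\in G_\delta$,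 and $t(\delta)[G_\delta]\in Q_M$ extends $q$ and $r(\delta)[G_\delta]$. This proves the claim.

**Step 3: $(a)_{\delta+1}$.** If $\delta\notin H$, then $P^H_{\delta+1}=P^H_\delta\lessdot P_\delta\lessdot P_{\delta+1}$. Let $\delta\in H$.

(i) Let $r,r'\in P^H_{\delta+1}$ have a common extension $p\in P_{\delta+1}$; we find one in $P^H_{\delta+1}$. Take $G_\delta\ni p\upharpoonright\delta$. Then $r\upharpoonright\delta,r'\upharpoonright\delta\in G^H_\delta$, and $r(\delta)[G_\delta],r'(\delta)[G_\delta]\in Q_M$ are compatible in $Q_N$, hence in $Q_M$ by Claim 8.1. Choose a nice $P^H_\delta$-name $\dot q$ with $\Vdash_{P^H_\delta}\dot q\in\dot Q_M$ and $s\in G^H_\delta$ below $r\upharpoonright\delta,r'\upharpoonright\delta$ such that $s\Vdash_{P^H_\delta}\dot q\le r(\delta),r'(\delta)$. By absoluteness $s$ forces this over $P_\delta$, so by (5) $s\cup\{(\delta,\dot q)\}\in P^H_{\delta+1}$ is a common extension of $r,r'$.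

(ii) Let $J$ be predense in $P^H_{\delta+1}$ and $p\in P_{\delta+1}$. Take $G_\delta\ni p\upharpoonright\delta$. By Claims 8.1 and 8.2 and Lemma 7, $J_M$ is predense in $Q_N$. So $p(\delta)[G_\delta]$ is compatible in $Q_N$ with $r(\delta)[G_\delta]$ for some $r\in J$ with $r\upharpoonright\delta\in G_\delta$. Take a nice $P_\delta$-name $\dot q$ with $\Vdash_{P_\delta}\dot q\in\dot Q_\delta$ and $p'\in G_\delta$ below $p\upharpoonright\delta,r\upharpoonright\delta$ forcing $\dot q\le p(\delta),r(\delta)$. Then $p'\cup\{(\delta,\dot q)\}$ extends $p$ and $r$.

**Step 4: $(b)_{\delta+1}$.** This step shows that the new generic object at $\delta$ does not help the small model to compute $x_\xi$. If $\delta\notin H$, then $G_{\delta+1}\cap P^H_{\delta+1}=G_\delta\cap P^H_\delta$ and the statement is $(b)_\delta$. Let $\delta\in H$, $(0,\xi)\notin H$, and suppose $(b)_{\delta+1}$ fails for $\xi$. By $(a)_{\delta+1}$ some $p\in P_{\delta+1}$ forces $x_\xi=\tau$, with $\tau$ a nice $P^H_{\delta+1}$-name for an element of $2^\omega$. Take $G_\delta\ni p\upharpoonright\delta$ and let $q=p(\delta)[G_\delta]$; it lies in some linked piece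 $(Q_N)_m$. For $n<\omega$ and $e<2$ let
$$D_{n,e}=\{r(\delta)[G_\delta]:r\in P^H_{\delta+1},\ r\upharpoonright\delta\in G_\delta,\ r\Vdash\tau(n)=e\}\subseteq Q_M .$$
These sets form a sequence in $M$. By Claim 8.2, applied to the predense set of $r\in P^H_{\delta+1}$ deciding $\tau(n)$, the set $D_{n,0}\cup D_{n,1}$ is predense in $Q_M$.

For each $n$ there is $e$ such that every element of $(Q_M)_m$ is compatible with an element of $D_{n,e}$. Otherwise there are $q_0,q_1\in(Q_M)_m$ with $q_e$ incompatible with all of $D_{n,e}$ for $e=0,1$. As the piece is linked, $q_0,q_1$ have a common extension, which is then incompatible with all of $D_{n,0}\cup D_{n,1}$, a contradiction to predensity.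

In $M$ choose such $e=i(n)$ for all $n$. Then $i\in M$, while $x_\xi\notin M$ by $(b)_\delta$, so $x_\xi(n)\ne i(n)$ for some $n$. Put $e=i(n)$. By Lemma 7, used for the single piece $m$, $q$ is compatible in $Q_N$ with some $r(\delta)[G_\delta]\in D_{n,e}$, where $r\upharpoonright\delta\in G_\delta$ and $r\Vdash\tau(n)=e$. As in Step 3(ii), there is a common extension of $p$ and $r$ whose restriction to $\delta$ lies in $G_\delta$ and forces $x_\xi(n)\ne e$. It forces $\tau(n)=e\ne x_\xi(n)=\tau(n)$, a contradiction.

**Step 5: limit $\gamma$.** Here $P_\gamma=\bigcup_{\delta<\gamma}P_\delta$ and $P^H_\gamma=\bigcup_{\delta<\gamma}P^H_\delta$, because conditions are finite.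

$(a)_\gamma$: For (i), $r,r'\in P^H_\gamma$ and a common extension $p\in P_\gamma$ all lie in $P_\varepsilon$ for some $\varepsilon<\gamma$, and $(a)_\varepsilon$ applies. For (ii), let $J$ be predense in $P^H_\gamma$ and $p\in P_\delta$, $1\le\delta<\gamma$. Then $\{r\upharpoonright\delta:r\in J\}$ is predense in $P^H_\delta$: if $s\in P^H_\delta$ and $t\in P^H_\gamma$ extends $s$ and $r\in J$, then $t\upharpoonright\delta$ extends $s$ and $r\upharpoonright\delta$. Hence it is predense in $P_\delta$. So some $p'\in P_\delta$ extends $p$ and $r\upharpoonright\delta$ with $r\in J$, and $p'\cup r\upharpoonright[\delta,\gamma)$ extends $p$ and $r$.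

$(b)_\gamma$: Let $(0,\xi)\notin H$ and suppose $p\Vdash_{P_\gamma}x_\xi=\tau$, with $\tau$ a nice $P^H_\gamma$-name for an element of $2^\omega$ and $p\in P_\delta$, $1\le\delta<\gamma$. Take $G_\delta\ni p$ and $M=V[G_\delta\cap P^H_\delta]$, so $x_\xi\notin M$ by $(b)_\delta$. In $M$ let
$$B_n=\{e:\exists r\in P^H_\gamma\ (r\upharpoonright\delta\in G_\delta,\ r\Vdash\tau(n)=e)\}.$$
$B_n\ne\emptyset$, because $\{r\upharpoonright\delta:r\in P^H_\gamma\text{ decides }\tau(n)\}$ is dense in $P^H_\delta$. If $B_n=\{x_\xi(n)\}$ for all $n$, then $x_\xi\in M$, which is false. So there are $n$ and $r\in P^H_\gamma$ with $r\upharpoonright\delta\in G_\delta$ and $r\Vdash\tau(n)=e\ne x_\xi(n)$. Choose $p'\in G_\delta$ below $p$ and $r\upharpoonright\delta$ forcing $x_\xi(n)\ne e$. Then $p'\cup r\upharpoonright[\delta,\gamma)$ extends $p$ and $r$ and forces $\tau(n)=e\ne x_\xi(n)$, a contradiction. $\square$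

## Interchanging $y_\alpha$ and $y_\beta$ on a small suborder

**Lemma 9.** Let $H$ be closed, $\alpha\ne\beta$ in $\mu$ with $(1,\alpha),(1,\beta)\notin H$, $H'=H\cup\{(1,\alpha),(1,\beta)\}$, and $P'_\gamma=P^{H'}_\gamma$. There is an automorphism $\pi$ of $P'_\kappa$ which is the identity on $P^H_\kappa$ and interchanges the canonical names of $y_\alpha$ and $y_\beta$.

*Proof.* $H'$ is closed, so Lemma 8 and Claim 8.1 apply to it. Define $\pi(p)$ by interchanging the coordinates $(1,\alpha),(1,\beta)$ in $p(0)$ and putting $\pi(p)(\delta)=\pi(p(\delta))$ for $\delta\in\mathrm{dom}\,p\setminus\{0\}$, where $\pi(\langle(a_n,h_n):n<\omega\rangle)=\langle(\pi[a_n],h_n\circ\pi^{-1}):n<\omega\rangle$. We show by induction on $\gamma$ that $\pi$ is an automorphism of $P'_\gamma$ with $\pi^2=\mathrm{id}$ and $\pi\upharpoonright P^H_\gamma=\mathrm{id}$. The cases $\gamma=1$ and $\gamma$ limit are clear. If $\gamma=\delta+1$ with $\delta\notin H'$, then $P'_{\delta+1}=P'_\delta$.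

Let $\gamma=\delta+1$ with $\delta\in H'$; then $\delta\in H$.

**Step 1: nice names go to nice names.** By $(a)_\delta$ for $H'$ and Fact 3(b), a subset of $P'_\delta$ is a maximal antichain of $P'_\delta$ iff it is a maximal antichain of $P_\delta$. So by the induction hypothesis $\pi$ maps nice $P'_\delta$-names for reals to nice $P'_\delta$-names for reals.

**Step 2: the iterand, as seen by the small model, is fixed by $\pi$.** Let $M=V[G_\delta\cap P'_\delta]$ and $Q_M=\dot Q_\delta[G_\delta]\cap M$. By Claim 8.1 for $H'$, $Q_M$ has a $P'_\delta$-name $\dot Q_M$, and (5) says that for a nice $P'_\delta$-name $\tau$ we have $\Vdash_{P_\delta}\tau\in\dot Q_\delta$ iff $\Vdash_{P'_\delta}\tau\in\dot Q_M$. Here $Q_M$ is $S^M$ or $\mathbb Q^M_{A_M}$, hence is defined in $M$ without parameters other than $A_M$. In type I, since $H'\setminus H$ contains no $(0,\xi)$, (4) gives $A_M$ the name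
$$\{(\dot x_\xi,r):(0,\xi)\in H,\ \xi<\lambda_\delta,\ r\in a^\delta_\xi,\ h^\delta_\xi(r)=1\},$$
and $a^\delta_\xi\subseteq P^H_\delta$ for these $\xi$ since $H$ is closed. In type II, $A_M$ has a name built from the $\dot a^\delta_i$, which use only conditions in $P^H_\delta$ since $\delta\in H$ and $H$ is closed. As $\pi$ is the identity on $P^H_\delta$ and fixes the canonical names $\dot x_\xi$, these names are fixed by $\pi$. Hence $\Vdash_{P'_\delta}\tau\in\dot Q_M$ iff $\Vdash_{P'_\delta}\pi(\tau)\in\dot Q_M$, and $\pi$ maps $P'_{\delta+1}$ onto itself.

**Step 3: the order is preserved.** The order of the iterand is Borel and does not depend on $A$. Therefore, using Fact 3(c), then the automorphism of $P'_\delta$, then Fact 3(c) again, the following are equivalent: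
$$p\upharpoonright\delta\Vdash_{P_\delta}p(\delta)\le q(\delta),\qquad p\upharpoonright\delta\Vdash_{P'_\delta}p(\delta)\le q(\delta),$$
$$\pi(p\upharpoonright\delta)\Vdash_{P'_\delta}\pi(p(\delta))\le\pi(q(\delta)),\qquad \pi(p\upharpoonright\delta)\Vdash_{P_\delta}\pi(p(\delta))\le\pi(q(\delta)).$$
Thus $\pi$ preserves the order in both directions. From the induction hypothesis, $\pi^2=\mathrm{id}$ on $P'_{\delta+1}$, and $\pi$ is the identity on $P^H_{\delta+1}$ because names occurring there use only conditions of $P^H_\delta$. $\square$

## The values of the cardinals in the extension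

*Proof of Theorem 1.* Let $G$ be $P_\kappa$-generic and $G_\delta=G\cap P_\delta$. Cardinals are preserved by ccc.

**Step 1: small sets of reals appear early.** Let $\lambda<\kappa$ and let $\langle b_i:i<\lambda\rangle\in V[G]$ be a sequence of reals. Working with a name of the sequence, we find in $V$ a sequence of nice $P_\kappa$-names $\langle\dot b_i:i<\lambda\rangle$ with $\dot b_i[G]=b_i$. Fewer than $\kappa$ conditions occur in them, so, $\kappa$ being regular, all occur in some $P_\delta$, $1\le\delta<\kappa$; by Fact 3(b) these are nice $P_\delta$-names. The same holds for subsets of $\lambda$. In particular every set of fewer than $\kappa$ reals is contained in some $V[G_\delta]$, $\delta<\kappa$.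

**Step 2: $\mathfrak c=\kappa$.** Since $|P_\kappa|\le\kappa=\kappa^\omega$, there are at most $\kappa$ nice names for reals, and the $x_\xi$ are $\kappa$ distinct reals.

**Step 3: $\mathfrak b=\mathrm{add}(\mathcal N)=\kappa$.** Fewer than $\kappa$ functions lie in some $V[G_\delta]$ and are dominated by the real from a later Hechler stage. Fewer than $\kappa$ null sets are covered by null $G_\delta$ sets coded in some $V[G_\delta]$, and the union of these is null after a later amoeba stage; the covering null set is given by a code and its inclusions are absolute, so it works in $V[G]$. Both cardinals are at most $\mathfrak c=\kappa$.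

**Step 4: $\mathfrak q=\kappa$.** Let $\lambda<\kappa$ be a cardinal, $X_\lambda=\{x_\xi:\xi<\lambda\}$, and $A\subseteq X_\lambda$. By Step 1, $\{\xi<\lambda:x_\xi\in A\}$ has a nice $P_\delta$-name for some $1\le\delta<\kappa$, and this name is used at some type I stage $\delta'\ge\delta$. By Lemma 5 the $G_\delta$ set $W^*$ added there satisfies $W^*\cap V[G_{\delta'}]=A$. As $X_\lambda\subseteq V[G_{\delta'}]$, we get $A=W^*\cap X_\lambda$, which is $G_\delta$ in $X_\lambda$. Hence $X_\lambda$ is a $Q$-set of size $\lambda$, and $\mathfrak q\ge\kappa$. We saw that $\mathfrak q\le\mathfrak c=\kappa$.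

**Step 5: $\mathfrak q_0\ge\mu$.** Let $Z\subseteq\mathbb R$, $|Z|<\mu$. As $|Z|<\mathfrak c$, $Z$ has dense complement, hence is zero-dimensional and homeomorphic to a subset of $2^\omega$. Being a $Q$-set is a topological property, so assume $Z\subseteq2^\omega$. The empty subset is $G_\delta$. Let $\emptyset\ne A\subseteq Z$. By Step 1 choose $1\le\delta<\kappa$ with $Z\subseteq V[G_\delta]$ and such that $A$ is enumerated by a sequence in $V$ of fewer than $\mu$ nice $P_\delta$-names for elements of $2^\omega$. At a type II stage $\delta'\ge\delta$ using this sequence, Lemma 5 gives $W^*\cap V[G_{\delta'}]=A$, so $A=W^*\cap Z$ is $G_\delta$ in $Z$. Thus $Z$ is a $Q$-set.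

**Step 6: $\mathfrak q_0\le\mu$.** Now the argument of Proposition 4 is run inside a small suborder. Let $Y=\{y_\alpha:\alpha<\mu\}$, a set of size $\mu$, and fix $S\in V$, $S\subseteq\mu$, with $|S|=|\mu\setminus S|=\mu$. We show that $E=\{y_\alpha:\alpha\in S\}$ is not relatively Borel in $Y$; in particular it is not $F_\sigma$ in $Y$, so $Y$ is not a $Q$-set.

Suppose $p\in P_\kappa$ forces $E=Y\cap B_\tau$, where $\tau$ is a nice name for a Borel code. The set $h(p)\cup h(\tau)$ is countable, so there is a closed $H$ containing it. Since $|H|<\mu$, there are $\alpha\in S$ and $\beta\in\mu\setminus S$ with $(1,\alpha),(1,\beta)\notin H$. Let $H'$, $P'=P'_\kappa$ and $\pi$ be as in Lemma 9. The $y$'s are pairwise distinct, so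
$$p\Vdash_{P_\kappa}y_\alpha\in B_\tau\quad\text{and}\quad p\Vdash_{P_\kappa}y_\beta\notin B_\tau .$$
By Lemma 8 for $H'$, $P'\lessdot P_\kappa$. Since "$y\in B_c$" is absolute and $p$, $\tau$, $y_\alpha$, $y_\beta$ live on $P'$, Fact 3(c) gives
$$p\Vdash_{P'}y_\alpha\in B_\tau\quad\text{and}\quad p\Vdash_{P'}y_\beta\notin B_\tau .$$
Apply $\pi$ to the first statement. We have $\pi(p)=p$ and $\pi(\tau)=\tau$, because $p\in P^H_\kappa$ and all conditions in $\tau$ lie in $P^H_\kappa$. So $p\Vdash_{P'}y_\beta\in B_\tau$, which contradicts the second statement.

Hence $V[G]\models\mathfrak q_0=\mu<\kappa=\mathfrak q=\mathfrak b=\mathrm{add}(\mathcal N)=\mathfrak c$. $\square$
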